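\title{Gaps in the fixing sets of symmetric groups}

\begin{abstract}
The fixing number of a finite graph is the least number of vertices whose pointwise stabilizer in the automorphism group is trivial. The fixing set $\operatorname{fix}(\Gamma)$ of a finite group $\Gamma$ is the set of fixing numbers of all graphs with automorphism group $\Gamma$. We answer in the negative a question of Gibbons and Laison, who asked whether $\operatorname{fix}(\Gamma)$ has the form $\{1,\dots,k\}$ for every nontrivial $\Gamma$. For $n\ge 7$ the two largest elements of $\operatorname{fix}(S_n)$ are $n-1$ and $\lceil 2(n-1)/3\rceil$; for example $\operatorname{fix}(S_7)=\{1,2,3,4,6\}$. We also show that $k\in\operatorname{fix}(\Gamma)$ implies $\lceil k/t\rceil\in\operatorname{fix}(\Gamma)$ for every $t\ge 1$, that $\operatorname{fix}(S_n)$ has the form $\{1,\dots,k\}$ exactly when $n\le 6$, and that $|\operatorname{fix}(S_n)|=o(n)$.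
\end{abstract}

\section{The question and the results}\label{sec:intro}

All graphs in this paper are finite and simple. Let $G$ be a graph with vertex set $V(G)$ and automorphism group $\operatorname{Aut}(G)$. For $S\subseteq V(G)$ let $\operatorname{stab}(S)$ be the group of automorphisms that fix every vertex of $S$. The set $S$ is a \emph{fixing set} of $G$ if $\operatorname{stab}(S)$ is trivial, and the \emph{fixing number} $\operatorname{fix}(G)$ is the least size of a fixing set. It counts how many vertices must be pinned down to destroy all symmetry of $G$. For the complete graph, $\operatorname{Aut}(K_n)=S_n$ and $\operatorname{fix}(K_n)=n-1$: two vertices left free can be interchanged, and one vertex left free cannot move.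

The fixing number is not determined by the abstract group $\operatorname{Aut}(G)$; it depends on how the group acts. For a finite group $\Gamma$ one therefore collects all values that occur and calls
\[
\operatorname{fix}(\Gamma)=\{\operatorname{fix}(G): G\text{ a graph with }\operatorname{Aut}(G)\cong\Gamma\}
\]
the fixing set of the group $\Gamma$. It is nonempty by Frucht's theorem. The following question comes from Gibbons and Laison \cite{GL}.

\begin{quote}
For every nontrivial finite group $\Gamma$, is there a positive integer $k$ with $\operatorname{fix}(\Gamma)=\{1,\dots,k\}$?
\end{quote}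

Small cases suggest that the answer is yes. The set $\operatorname{fix}(\Gamma)$ always contains $1$, and its elements are at most the number of prime factors of $|\Gamma|$ (Section~\ref{sec:general}). So a group of prime order has fixing set $\{1\}$, and we shall see that $\operatorname{fix}(C_p^{\,r})=\{1,\dots,r\}$. One also expects to lower a fixing number by adding vertices that have smaller stabilizers, and it seems plausible that this can be done one unit at a time. What is true in general is that a fixing number can be divided by any integer, rounding up. This fills every gap when the maximum is at most $3$. It cannot always be lowered by one.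

Put
\[
B(n)=\Bigl\lceil \frac{2(n-1)}{3}\Bigr\rceil=n-1-\Bigl\lfloor \frac{n-1}{3}\Bigr\rfloor .
\]

\begin{theorem}\label{thm:gap}
For every $n\ge 7$,
\[
\operatorname{fix}(S_n)\subseteq\{1,\dots,B(n)\}\cup\{n-1\},
\]
and both $B(n)$ and $n-1$ belong to $\operatorname{fix}(S_n)$. Thus the integers between $B(n)$ and the maximum $n-1$ that are missing from $\operatorname{fix}(S_n)$ are exactly the $\lfloor (n-1)/3\rfloor-1\ge 1$ integers strictly between them, among them $n-2$. In particular $\operatorname{fix}(S_n)$ is not of the form $\{1,\dots,k\}$, and fixing sets of groups have arbitrarily long gaps.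
\end{theorem}

\begin{theorem}\label{thm:small}
\begin{enumerate}
\item[(a)] Let $\Gamma$ be a nontrivial finite group. If $k\in\operatorname{fix}(\Gamma)$, then $\lceil k/t\rceil\in\operatorname{fix}(\Gamma)$ for all $t\ge 1$. Hence consecutive elements $a<b$ of $\operatorname{fix}(\Gamma)$ satisfy $b\le 2a$, and if $\max\operatorname{fix}(\Gamma)\le 3$, then $\operatorname{fix}(\Gamma)$ has the form $\{1,\dots,k\}$.
\item[(b)] For $n\ge 2$, the set $\operatorname{fix}(S_n)$ has the form $\{1,\dots,k\}$ if and only if $n\le 6$, and then $k=n-1$. Moreover $\operatorname{fix}(S_7)=\{1,2,3,4,6\}$ and $\operatorname{fix}(S_8)=\{1,2,3,4,5,7\}$.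
\end{enumerate}
\end{theorem}

We do not know whether the constant $2$ in (a) is optimal. It cannot be replaced by anything below $3/2$, since $4$ and $6$ are consecutive in $\operatorname{fix}(S_7)$.

\begin{theorem}\label{thm:sparse}
For every $\varepsilon\in(0,1)$ there is a constant $C(\varepsilon)$ such that $|\operatorname{fix}(S_n)\cap[\varepsilon n,\infty)|\le C(\varepsilon)$ for all $n\ge 2$. Hence $|\operatorname{fix}(S_n)|=o(n)$, although $\max\operatorname{fix}(S_n)=n-1$.
\end{theorem}

Section~\ref{sec:general} translates fixing numbers into statements about subgroups and proves Theorem~\ref{thm:small}(a). Section~\ref{sec:seven} explains on $S_7$ why the value $n-2$ is missed and splits Theorem~\ref{thm:gap} into two propositions; Sections~\ref{sec:subsets}--\ref{sec:gapproof} prove the longer one. Sections~\ref{sec:smalln} and~\ref{sec:sparse} prove Theorems~\ref{thm:small}(b) and~\ref{thm:sparse}. For $n\ge 10$ the proof of Theorem~\ref{thm:gap} quotes only two theorems on primitive groups from \cite{W} and the description of $\operatorname{Aut}(L(K_n))$ from \cite{Wh}. For $n\le 9$ we also use the list of primitive groups of degree at most $8$ \cite{DM} and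 the isomorphism $A_8\cong GL_4(2)$ \cite{ATLAS}. The theorem of Burness, Guralnick and Saxl \cite{BGS} is used only for Theorem~\ref{thm:sparse}.

\section{Fixing numbers and vertex stabilizers}\label{sec:general}

Groups act on the left, so $gh$ means ``first $h$, then $g$''. We write $X^g=gXg^{-1}$; then the stabilizer of $gv$ is $\operatorname{stab}(v)^g$, and the same rule holds for stabilizers of subsets and partitions. We put $[n]=\{1,\dots,n\}$, and $\lambda(m)$ is the number of prime factors of $m$ counted with multiplicity, so $\lambda(m)\le\log_2 m$. A strictly descending chain of subgroups starting at a group $D$ has at most $\lambda(|D|)$ steps, because the indices of the steps exceed $1$ and their product divides $|D|$.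

The \emph{core} of a subgroup $X\le\Gamma$ is the intersection of its conjugates, that is, the largest normal subgroup of $\Gamma$ contained in $X$. If the core is trivial, $X$ is \emph{core-free}, and we let $b(\Gamma:X)$ be the least number of conjugates of $X$ with trivial intersection. This is the \emph{base size} of $\Gamma$ acting on the cosets of $X$: the least number of points whose common stabilizer is trivial. If $X\le M$ and $M$ is core-free, then $b(\Gamma:X)\le b(\Gamma:M)$. For $N\ge 5$ the normal subgroups of $S_N$ are $1$, $A_N$, $S_N$, so $X\le S_N$ is core-free if and only if $X\not\supseteq A_N$.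

\begin{lemma}\label{lem:basic}
Let $G$ be a graph and $\Gamma=\operatorname{Aut}(G)$.
\begin{enumerate}
\item[(a)] $\operatorname{fix}(G)$ depends only on the set of conjugacy classes of subgroups of $\Gamma$ that occur as vertex stabilizers.
\item[(b)] If $v_1,\dots,v_m$ is a fixing set of minimum size, listed in any order, then $\Gamma>\operatorname{stab}(v_1)>\operatorname{stab}(v_1,v_2)>\dots>1$ is strictly descending. Hence $\operatorname{fix}(G)\le\lambda(|\Gamma|)$.
\item[(c)] If some vertex has a core-free stabilizer $H$, then $\operatorname{fix}(G)\le b(\Gamma:H)$.
\end{enumerate}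
\end{lemma}

\begin{proof}
By definition $\operatorname{fix}(G)$ is the least number of vertex stabilizers with trivial intersection. The stabilizers of the vertices in the orbit of $v$ are all the conjugates of $\operatorname{stab}(v)$. This gives (a) and (c). In (b), if adding $v_i$ did not shrink the stabilizer, then $v_i$ could be deleted from the fixing set.
\end{proof}

Part (c) is the source of all our upper bounds: a single vertex whose stabilizer has small base size makes the fixing number small, whatever the rest of the graph is. To bound base sizes we usually find a few conjugates with a small intersection and finish by counting.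

\begin{lemma}\label{lem:descent}
Let $X\le\Gamma$ be core-free and let $D$ be an intersection of $r$ conjugates of $X$. Then $b(\Gamma:X)\le r+\lambda(|D|)\le r+\log_2|D|$.
\end{lemma}

\begin{proof}
If $D\ne 1$, some conjugate of $X$ does not contain $D$, and intersecting with it gives a proper subgroup of $D$. Repeat; the process ends after at most $\lambda(|D|)$ steps.
\end{proof}

To show that a value occurs in $\operatorname{fix}(\Gamma)$ it is easier to build a structure with several directed relations than a simple graph. The next lemma converts such a structure into a graph. The point to watch is that the gadgets must not create new vertex stabilizers. We therefore subdivide nothing: every vertex will lie over a single point of the structure. The graph has one copy of the point set for the tails and one for the heads of each relation, pendant paths of different lengths tell the copies apart, a copy at level $0$ ties together the vertices over the same point, and a top copy raises all degrees to at least $3$.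

\begin{lemma}\label{lem:realize}
Let a finite group $\Gamma$ act faithfully on a finite set $\Omega$, and suppose that $\Gamma$ is exactly the group of permutations of $\Omega$ preserving each of the relations $R_1,\dots,R_s\subseteq\Omega\times\Omega$, where $s\ge 1$. Then there is a graph $G$ with $\operatorname{Aut}(G)\cong\Gamma$ whose vertex stabilizers are exactly the point stabilizers $\Gamma_\omega$, $\omega\in\Omega$. Hence $\operatorname{fix}(G)$ is the least number of points of $\Omega$ with trivial common stabilizer.
\end{lemma}

\begin{proof}
Take \emph{main vertices} $(\omega,i)$ with $\omega\in\Omega$ and \emph{level} $0\le i\le 2s+1$. For each $\omega$ join $(\omega,0)$ and $(\omega,2s+1)$ to each other and to all $(\omega,i)$ with $1\le i\le 2s$. For each $(\alpha,\beta)\in R_j$ join $(\alpha,2j-1)$ to $(\beta,2j)$. Finally attach to each $(\omega,i)$ a pendant path with $i+1$ new vertices.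

A main vertex is adjacent to its pendant path and to at least two main vertices over the same $\omega$, while the vertices of pendant paths have degree at most $2$. So an automorphism $\varphi$ permutes the main vertices. It then permutes the pendant paths, which are the components left after deleting the main vertices, and it preserves their lengths; hence it preserves levels. Let $g$ be the permutation of $\Omega$ with $\varphi(\omega,0)=(g\omega,0)$. For $i\ge 1$ the only neighbor of $(\omega,i)$ at level $0$ is $(\omega,0)$, so $\varphi(\omega,i)=(g\omega,i)$. The edges between levels $2j-1$ and $2j$ are exactly those coming from $R_j$, so $g$ preserves every $R_j$ and lies in $\Gamma$. The action of $\varphi$ on the pendant paths is determined by its action on the main vertices. Conversely, each $g\in\Gamma$ induces an automorphism in this way. Thus $\operatorname{Aut}(G)\cong\Gamma$, and a vertex lying over $\omega$ has stabilizer $\Gamma_\omega$.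
\end{proof}

\begin{example}\label{ex:product}
Let $\Gamma=\Gamma_1\times\dots\times\Gamma_k$ with all $\Gamma_i\ne 1$. Let $\Gamma$ act on the disjoint union $\Omega$ of the sets $\Gamma_i$, the $i$th factor acting on $\Gamma_i$ by left multiplication, and take the relations $R_{i,g}=\{(x,xg):x\in\Gamma_i\}$ for $g\in\Gamma_i$. A permutation $\pi$ preserving them maps each $\Gamma_i$ to itself and satisfies $\pi(g)=\pi(1)g$ there, so $\pi\in\Gamma$. A point of $\Gamma_i$ has stabilizer $\prod_{j\ne i}\Gamma_j$, so a trivial common stabilizer needs one point from each $\Gamma_i$, and $k\in\operatorname{fix}(\Gamma)$. For $k=1$ this is a graph in which every vertex stabilizer is trivial. For $\Gamma=C_p^{\,r}$ with $p$ prime we may take any $k\le r$, and Lemma~\ref{lem:basic}(b) gives $\operatorname{fix}(C_p^{\,r})=\{1,\dots,r\}$.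
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:small}(a)]
Let $\operatorname{Aut}(G)=\Gamma$, $V=V(G)$ and $\operatorname{fix}(G)=k\ge 1$. The idea is to add a point for each $t$-tuple of vertices, so that fixing one new point fixes $t$ old ones. Let $\Omega$ be the disjoint union of $V$ and $V^t$, with the adjacency relation of $G$ on $V$ and the relations
\[
R_i=\{(v,w)\in V\times V^t: w_i=v\},\qquad 1\le i\le t .
\]
Let $\pi$ be a permutation of $\Omega$ preserving these relations. It preserves $V^t$, the set of second entries of $R_1$, hence also $V$, and it acts on $V$ as an automorphism of $G$. From $(w_i,w)\in R_i$ we get $\pi(w)_i=\pi(w_i)$, so $\pi$ acts on $V^t$ coordinatewise. Conversely every automorphism of $G$, acting coordinatewise, preserves the relations. So Lemma~\ref{lem:realize} applies. If $m$ points of $\Omega$ have trivial common stabilizer, the at most $tm$ vertices that appear in them form a fixing set of $G$, so $m\ge\lceil k/t\rceil$. Grouping a fixing set of size $k$ into $\lceil k/t\rceil$ tuples, with repeated entries in the last tuple if necessary, attains this bound. Hence $\lceil k/t\rceil\in\operatorname{fix}(\Gamma)$.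

If $a<b$ are consecutive elements, then $b\ge 2$, so $\lceil b/2\rceil$ is an element smaller than $b$, and $a\ge\lceil b/2\rceil\ge b/2$. If the maximum is $k\le 3$, then $\lceil k/k\rceil=1$ occurs, and for $k=3$ so does $\lceil 3/2\rceil=2$.
\end{proof}

\section{Why $n-2$ is missed}\label{sec:seven}

Let $S^{(i)}$ be the stabilizer of $i\in[n]$ in $S_n$, and let $A^{(i)}=S^{(i)}\cap A_n$. We look at three actions of $S_7$.

\emph{Points.} The graph $K_7$ has stabilizers $S^{(i)}$ and fixing number $6$.

\emph{Pairs.} The line graph $L(K_n)$ has the $2$-subsets of $[n]$ as vertices, two being adjacent when they meet. For $n\ge 5$ its automorphism group is $S_n$ acting on $2$-subsets \cite{Wh}. (Pairwise meeting $2$-sets form a triangle or have a common point, so the cliques of size $n-1\ge 4$ are the $n$ stars, and $\{i,j\}$ is the unique common member of the stars at $i$ and at $j$.) For $n=7$ the four pairs $\{1,2\},\{2,3\},\{4,5\},\{5,6\}$ form a fixing set: a permutation preserving each of them fixes $2$ and $5$, hence $1,3,4,6$, hence $7$. Three pairs never suffice. Viewed as edges on $7$ points they form a graph with at least $4$ components. If at most one component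 were a single point and none had two points, there would be at least $1+3\cdot 3=10$ points. So there are two isolated points or a component with two points, and interchanging these two points preserves all three pairs. Thus $\operatorname{fix}(L(K_7))=4$.

\emph{Signed points.} There is a natural candidate for the value $5$. Let $S_7$ act on $\Sigma=[7]\times\{\pm1\}$ by $g(i,\epsilon)=(g(i),\operatorname{sgn}(g)\epsilon)$. The stabilizer of $(i,\epsilon)$ is $A^{(i)}$. An even permutation fixing five points is trivial, while four points are fixed by a $3$-cycle, so this action has base size $5$. A graph on $\Sigma$ whose automorphism group is exactly this $S_7$ would have fixing number $5$. No such graph exists. Let $c(i,\epsilon)=(i,-\epsilon)$. Given two elements $(i,\epsilon)$, $(j,\delta)$ of $\Sigma$, a transposition fixing $i$ and $j$ moves them to $(i,-\epsilon)$, $(j,-\delta)$, exactly as $c$ does. Hence $c$ is an automorphism of every $S_7$-invariant graph on $\Sigma$. It is not induced by an element of $S_7$, since such an element would fix every $i$ and have sign $-1$.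

An edge sees only two points of $[n]$, and two points do not detect the sign of a permutation. One can try to destroy $c$ by adding further vertices, and the proof of Theorem~\ref{thm:gap} consists of showing that this cannot produce the value $n-2$. Let
\[
\mathcal L_n=\{S_n,A_n\}\cup\{S^{(i)},A^{(i)}:i\in[n]\}.
\]
If all stabilizers lie in $\mathcal L_n$, the map $c$ extends to the whole graph (Proposition~\ref{prop:large}). If some stabilizer lies outside $\mathcal L_n$, it pulls the fixing number down at least as far as the pairs do (Proposition~\ref{prop:rest}). For $4\le n\le 6$ we have $B(n)=n-2$, so no integer lies strictly between the two outcomes; $n=7$ is the first case with room for a gap.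

When $\operatorname{Aut}(G)\cong S_n$ we fix an isomorphism and write $\operatorname{Aut}(G)=S_n$.

\begin{proposition}\label{prop:large}
Let $n\ge 4$ and $\operatorname{Aut}(G)=S_n$. If all vertex stabilizers lie in $\mathcal L_n$, then $\operatorname{fix}(G)=n-1$.
\end{proposition}

\begin{proof}
For a vertex $v$ let $Q_v=S_n$ if $\operatorname{stab}(v)\in\{S_n,A_n\}$, and $Q_v=S^{(i)}$ if $\operatorname{stab}(v)\in\{S^{(i)},A^{(i)}\}$. The index $i$ is determined by $v$, because for $n\ge 4$ the group $A^{(i)}$ fixes no point other than $i$. In all cases $Q_v\cap A_n\le\operatorname{stab}(v)\le Q_v$, so $\operatorname{stab}(v)$ is normal in $Q_v$, and $Q_{hv}=Q_v^{\,h}$ for $h\in S_n$.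

Define $c(v)=gv$, where $g$ is any odd permutation in $Q_v$. If $g,g'\in Q_v$ are both odd, then $g^{-1}g'\in Q_v\cap A_n$ fixes $v$, so $c$ is well defined.

\emph{$c$ is a bijection.} We have $Q_{c(v)}=Q_v^{\,g}=Q_v$, so the same $g$ serves for $c(v)$, and $c(c(v))=g^2v=v$ because $g^2\in Q_v\cap A_n$.

\emph{$c$ is an automorphism of $G$.} For vertices $u,v$ the group $Q_u\cap Q_v$ contains the pointwise stabilizer of at most two points of $[n]$, which contains a transposition $g$ since $n\ge 4$. Then $c(u)=gu$ and $c(v)=gv$, so $c(u),c(v)$ are adjacent exactly when $u,v$ are.

\emph{$c$ is central.} For $h\in S_n$ and odd $g\in Q_v$, the element $hgh^{-1}$ is an odd element of $Q_{hv}$, so $c(hv)=hgh^{-1}hv=h\,c(v)$.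

The center of $\operatorname{Aut}(G)=S_n$ is trivial, so $c=1$. Thus the odd elements of $Q_v$ fix $v$, and $\operatorname{stab}(v)=Q_v$: every vertex stabilizer is $S_n$ or some $S^{(i)}$. Since $S_n$ acts faithfully on $V(G)$, some $S^{(i)}$ occurs, and then all of them do, being conjugate. The intersection of the groups $S^{(i)}$, $i\in I$, is trivial if and only if $|I|\ge n-1$.
\end{proof}

For $n=3$ the proposition fails: there $A^{(i)}=1$, and Example~\ref{ex:product} gives a graph with trivial stabilizers and fixing number $1$.

\begin{proposition}\label{prop:rest}
Let $n\ge 7$ and let $H\le S_n$ with $H\notin\mathcal L_n$. Then $H$ is core-free and $b(S_n:H)\le B(n)$.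
\end{proposition}

We prove this in Sections~\ref{sec:subsets}--\ref{sec:gapproof}, following the usual division of permutation groups. Recall that a transitive group $X$ on a set $\Omega$ is \emph{primitive} if the only $X$-invariant equivalence relations on $\Omega$ are equality and the universal relation. Otherwise it is \emph{imprimitive} and preserves a partition of $\Omega$ into at least two blocks, of a common size at least $2$. A group containing a primitive group on the same set is primitive, and a $2$-transitive group is primitive. The group $H$ either preserves a subset of intermediate size (Section~\ref{sec:subsets}), or is transitive on $n$ or $n-1$ points, and then imprimitive (Section~\ref{sec:imprimitive}) or primitive (Section~\ref{sec:primitive}). One device serves in most of the transitive cases: if $\tau$ is a transposition, then $X\cap X^\tau$ is often forced to preserve the pair moved by $\tau$. This reduces the problem to one about pairs, with $X$ itself supplying extra rigidity.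

\section{Invariant subsets and separating families}\label{sec:subsets}

A family of subsets of $[n]$ is \emph{separating} if for any two points some member contains exactly one of them. The permutations preserving each member of a family form a trivial group if and only if the family is separating: if two points are not separated, their transposition preserves every member, and otherwise each point is determined by the list of members that contain it. The conjugates of the stabilizer of a $k$-set are the stabilizers of all $k$-sets. Hence:
\begin{equation}\label{eq:sep}
\begin{array}{l}
\text{if $H\le S_n$ preserves a $k$-set and $[n]$ has a separating family}\\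
\text{of $r$ sets of size $k$, then $b(S_n:H)\le r$.}
\end{array}
\end{equation}
A family of $2$-sets is the edge set of a graph.

\begin{lemma}\label{lem:forest}
\begin{enumerate}
\item[(a)] Let $E$ be the edge set of a graph and $T$ a component with at least $3$ vertices. A permutation of the vertices that preserves each $e\in E$ fixes $T$ pointwise.
\item[(b)] A set of $m\ge 3$ points is covered by a forest with $\lceil 2m/3\rceil$ edges all of whose components have at least $3$ vertices.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each edge $e$ of $T$ meets another edge $f$ of $T$. Their common point is fixed, hence so is the other end of $e$. (b) Split the points into $\lfloor m/3\rfloor$ parts of size at least $3$ and take a path on each; there are $m-\lfloor m/3\rfloor=\lceil 2m/3\rceil$ edges.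
\end{proof}

\begin{lemma}\label{lem:pairs}
For $n\ge 4$ a smallest separating family of $2$-subsets of $[n]$ has size $B(n)$. Hence $\operatorname{fix}(L(K_n))=B(n)$ for $n\ge 5$.
\end{lemma}

\begin{proof}
A graph whose edges separate points has at most one isolated vertex and no component with exactly two vertices. So it has at most $1+\lfloor (n-1)/3\rfloor$ components, and at least $n-1-\lfloor (n-1)/3\rfloor=B(n)$ edges. Conversely, take the forest of Lemma~\ref{lem:forest}(b) on $n-1$ points. It has $B(n)$ edges, and a permutation preserving each edge fixes these $n-1$ points and hence the last one.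
\end{proof}

Pairs are inefficient because a single pair can split few classes of points at a time. Larger sets can always be made to split two classes at once, which gives about $n/2$ sets. The care needed is at the end, where a single large class must not be left over; for this reason we split the largest class into two parts of size at least $2$ whenever possible.

\begin{lemma}\label{lem:ksets}
If $3\le k\le n/2$, then $[n]$ has a separating family of at most $\lceil n/2\rceil$ sets of size $k$.
\end{lemma}

\begin{proof}
We choose the sets one at a time. At each stage the points fall into \emph{classes}, two points being in the same class if no chosen set separates them; a class is \emph{nontrivial} if it has at least two points. The first set gives two classes, of sizes $k\ge 3$ and $n-k\ge 3$.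

While there are at least two nontrivial classes, let $Y$ be a largest class and $X$ a largest one among the others. Choose a $k$-set $A$ with $1\le|A\cap X|\le|X|-1$, with $2\le|A\cap Y|\le|Y|-2$ if $|Y|\ge 4$, and with $1\le|A\cap Y|\le|Y|-1$ if $|Y|\le 3$. There is no condition outside $X\cup Y$, so sets satisfying these inequalities exist in every size from $3$ to $n-3$, and $3\le k\le n/2\le n-3$ because $n\ge 6$. Such a step splits both $X$ and $Y$, so it raises the number of classes by at least $2$.

Consider the last such step, after which at most one nontrivial class is left. In this step $|Y|\le 3$, since otherwise $Y$ would leave two nontrivial classes. So all classes had size at most $3$. Suppose a class $Z$ with $|Z|\ge 3$ is left. Then $Z$ was a class of size $3$ that was not split, so $Z\ne X,Y$, and the choice of $X$ and $Y$ gives $|X|=|Y|=3$. But then $X$ and $Y$ each leave a class of size $2$, a contradiction. So a remaining nontrivial class has two points, and one more $k$-set, containing exactly one of them, completes the family.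

Let $q$ be the number of splitting steps and $\epsilon\in\{0,1\}$ the number of final steps. At the end there are $n$ classes, so $n\ge 2+2q+\epsilon$. The number of sets is $1+q+\epsilon\le (n+\epsilon)/2\le (n+1)/2$, hence at most $\lceil n/2\rceil$.
\end{proof}

\section{Imprimitive groups}\label{sec:imprimitive}

Let $P$ be a partition of $[N]$ into $m\ge 2$ blocks $B_1,\dots,B_m$ of size $a\ge 2$, and let $X=\operatorname{Stab}(P)$ be the group of all permutations that permute the blocks. Write $B_i=\{x_{i,1},\dots,x_{i,a}\}$, so the points form an $m\times a$ array whose rows are the blocks. For $N\ge 5$ the group $A_N$ is $2$-transitive, hence primitive, so $X\not\supseteq A_N$ and $X$ is core-free. For an edge $e=\{x,y\}$ let $\tau_e$ be the transposition $(x\,y)$.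

\begin{lemma}\label{lem:swap}
Let $a\ge 3$.
\begin{enumerate}
\item[(a)] If $e=\{x,y\}$ has its ends in different blocks, then every $h\in X\cap X^{\tau_e}$ preserves $e$.
\item[(b)] Let $E_0$ be the edge set of the path $x_{1,1}x_{2,1}\cdots x_{m,1}$ if $m\ge 3$, and of the path $x_{1,1}x_{2,1}x_{1,2}$ if $m=2$. Then every $h\in X\cap\bigcap_{e\in E_0}X^{\tau_e}$ maps each block to itself.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in B$, $y\in B'$, $\tau=\tau_e$. The element $h$ preserves both $P$ and $\tau P$. These partitions share all blocks except $B,B'$ on one side and $\tau B,\tau B'$ on the other, so $h$ permutes $\{B,B'\}$ and $\{\tau B,\tau B'\}$, and therefore permutes the four intersections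
\[
B\cap\tau B=B\setminus\{x\},\quad B'\cap\tau B'=B'\setminus\{y\},\quad B\cap\tau B'=\{x\},\quad B'\cap\tau B=\{y\}.
\]
The first two have size $a-1\ge 2$, so $h$ permutes the last two.

(b) By (a), $h$ preserves each edge of a path with at least $3$ vertices, so it fixes the path pointwise by Lemma~\ref{lem:forest}(a). The path meets every block.
\end{proof}

Part (a) fails for $a=2$: with blocks $\{1,2\},\{3,4\}$ and $e=\{2,3\}$, the element $(1\,2)(3\,4)$ preserves $P$ and $\tau_eP$ but not $e$. Blocks of size $2$ need a separate argument. For $a\ge 3$, once the blocks are fixed, a single edge between two blocks fixes both its ends, so one conjugate accounts for two points.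

\begin{lemma}\label{lem:imprim}
If $N\ge 6$, then $b(S_N:X)\le\lfloor N/2\rfloor+1$. If $a=2$, then also $b(S_N:X)\le 2+\log_2N$.
\end{lemma}

\begin{proof}
Let $a=2$, so $P$ is a perfect matching. Take a second perfect matching $P'$ such that $P\cup P'$ is a Hamiltonian cycle; its stabilizer is a conjugate of $X$. A permutation preserving both $P$ and $P'$ sends $P$-partners to $P$-partners and $P'$-partners to $P'$-partners, so walking around the cycle shows that it is determined by the image of one point. Thus the two stabilizers meet in a group of order at most $N$, and Lemma~\ref{lem:descent} gives $b(S_N:X)\le 2+\lfloor\log_2N\rfloor$. For even $N\ge 6$ we have $N<2^{N/2}$ (true for $N=6$, and the right side doubles when $N$ grows by $2$), so $\lfloor\log_2N\rfloor\le N/2-1$.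

Let $a\ge 3$. List the points of columns $2,\dots,a-1$ column by column:
\[
x_{1,2},x_{2,2},\dots,x_{m,2},x_{1,3},x_{2,3},\dots,x_{m,a-1}.
\]
Consecutive points lie in different blocks. Join the first to the second, the third to the fourth, and so on, and join a last unpaired point to any point of another block. This gives a set $E_1$ of $\lceil m(a-2)/2\rceil$ edges. Let $E=E_0\cup E_1$ and $h\in X\cap\bigcap_{e\in E}X^{\tau_e}$. By Lemma~\ref{lem:swap}, $h$ maps each block to itself and preserves each $e\in E$. The ends of $e$ lie in different blocks, so $h$ fixes both. The edges of $E$ cover columns $1,\dots,a-1$, so $h$ fixes all but at most one point of each block, and $h=1$. Hence $b(S_N:X)\le 1+|E|$. If $m\ge 3$, then $|E|\le m-1+\lceil m(a-2)/2\rceil=\lceil N/2\rceil-1$. If $m=2$, then $|E|\le 2+(a-2)=N/2$. In both cases $1+|E|\le\lfloor N/2\rfloor+1$.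
\end{proof}

\section{Primitive groups}\label{sec:primitive}

The \emph{support} of a permutation is the set of points it moves. For primitive groups the transposition device works as soon as small supports are excluded.

\begin{lemma}\label{lem:commute}
Suppose no nonidentity element of $X\le S_N$ moves at most $4$ points. Then for every edge $e$, each $h\in X\cap X^{\tau_e}$ preserves $e$.
\end{lemma}

\begin{proof}
Let $\tau=\tau_e$. Both $h$ and $\tau h\tau$ lie in $X$, so $h^{-1}\tau h\tau=(h^{-1}\tau h)\tau\in X$. This is a product of two transpositions, so it moves at most $4$ points and equals $1$. Thus $h^{-1}\tau h=\tau$, and comparing supports gives $h^{-1}e=e$.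
\end{proof}

To verify the hypothesis we use two theorems.
\begin{enumerate}
\item[(W1)] \cite[Theorem 13.3]{W} A primitive group containing a transposition is the symmetric group; one containing a $3$-cycle contains the alternating group.
\item[(W2)] (Jordan; \cite[Theorem 13.9]{W}) A primitive group of degree $p+k$, with $p$ prime and $k\ge 3$, that contains a $p$-cycle contains the alternating group.
\end{enumerate}
We also need the \emph{Fano plane}. Its points are the seven nonzero vectors of $\mathbb F_2^3$ and its lines are the seven triples $\{u,v,u+v\}$, that is, the triples with sum $0$. Two distinct lines meet in exactly one point, since two distinct $2$-dimensional subspaces of $\mathbb F_2^3$ meet in a $1$-dimensional one.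

\begin{lemma}\label{lem:mindeg}
Let $X$ be primitive on $\Omega$ with $|\Omega|=N\ge 9$ and $X\not\supseteq\operatorname{Alt}(\Omega)$. Then no nonidentity element of $X$ moves at most $4$ points.
\end{lemma}

\begin{proof}
By (W1), $X$ contains no transposition and no $3$-cycle. The square of a $4$-cycle is a double transposition, so it suffices to exclude double transpositions. Suppose $X$ contains some, and let $\mathcal S$ be the set of their supports. It is an $X$-invariant family of $4$-sets. We show that its members meet evenly, that primitivity makes $\mathcal S$ rich, and that these two facts cannot both hold on more than $8$ points.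

\emph{Step 1: any two members of $\mathcal S$ meet in an even number of points.} Let $S,S'$ be the supports of $x,y\in X$. Suppose $S\cap S'=\{p\}$ and put $q=y(p)\notin S$. On $S$ the permutation $y$ agrees with $(p\,q)$, so $yx^{-1}y^{-1}=(p\,q)x^{-1}(p\,q)$ and
\[
xyx^{-1}y^{-1}=x(p\,q)x^{-1}\,(p\,q)=(x(p)\;q)(p\;q),
\]
a $3$-cycle, which is excluded. Suppose $|S\cap S'|=3$. Label so that $S=\{1,2,3,4\}$, $S'=\{1,2,3,5\}$ and $x=(1\,2)(3\,4)$. If $y=(1\,2)(3\,5)$, then $xy=(3\,4)(3\,5)$ is a $3$-cycle. If $y=(1\,3)(2\,5)$, then $yx=(1\,5\,2\,3\,4)$ is a $5$-cycle, and (W2) with $p=5$, $k=N-5\ge 3$ gives $X\supseteq\operatorname{Alt}(\Omega)$. The case $y=(2\,3)(1\,5)$ becomes the previous one on interchanging the labels $1$ and $2$, which leaves $x$ unchanged.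

\emph{Step 2: $\mathcal S$ is separating, and for $\emptyset\ne T\ne\Omega$ some member of $\mathcal S$ meets both $T$ and $\Omega\setminus T$.} The relation ``not separated by $\mathcal S$'' is an $X$-invariant equivalence relation. It is not universal, since a member of $\mathcal S$ is a proper subset of $\Omega$, so it is equality. The equivalence relation generated by ``lying in a common member of $\mathcal S$'' is $X$-invariant and is not equality, so it is universal. If no member met both $T$ and its complement, $T$ would be a union of classes of this relation.

\emph{Step 3: a Fano plane.} Fix $S\in\mathcal S$. A member of $\mathcal S$ that separates two points of $S$ meets $S$ in exactly two points by Step~1, and so cuts $S$ into two pairs. These cuts are not all the same, since otherwise the two points of a pair would not be separated. Two different cuts come from members whose traces on $S$ share one point. So, labeling $S=\{1,2,3,4\}$ suitably, $\mathcal S$ contains $A=\{1,2\}\cup Y$ and $C=\{1,3\}\cup Z$ with $2$-sets $Y,Z$ disjoint from $S$. As $|A\cap C|=1+|Y\cap Z|$ is even, $|Y\cap Z|=1$; say $A=\{1,2,5,6\}$ and $C=\{1,3,5,7\}$. The incidence vectors of the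 points $1,\dots,7$ with respect to $(S,A,C)$ are
\[
111,\ 110,\ 101,\ 100,\ 011,\ 010,\ 001,
\]
the nonzero vectors of $\mathbb F_2^3$, each once. This makes $T=\{1,\dots,7\}$ a Fano plane. For $W\in\mathcal S$ the set $W\cap T$ meets $S,A,C$ evenly, which says that its vectors have sum $0$. One nonzero vector or two distinct vectors do not have sum $0$. Hence, if $|W\cap T|\le 3$, then $W\cap T$ is empty or a line.

\emph{Step 4: the contradiction.} By Step~2 some $W\in\mathcal S$ meets $T$ and its complement, so $W=L\cup\{8\}$ with $L$ a line and $8$ a new point. Let $T'=\{1,\dots,8\}$. Since $N\ge 9$, Step~2 gives $W'\in\mathcal S$ with $1\le|W'\cap T'|\le 3$. If $W'\cap T$ is empty, then $W'\cap T'=\{8\}$ and $|W'\cap W|=1$. If $W'\cap T$ is a line $L'$, then $8\notin W'$ and $|W'\cap W|=|L'\cap L|\in\{1,3\}$. Both contradict Step~1.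
\end{proof}

The hypothesis $N\ge 9$ is needed. The group $AGL(3,2)$ of affine maps of $\mathbb F_2^3$ is $2$-transitive of degree $8$ and order $8\cdot 168=1344<|A_8|$. If $f$ is a nonzero linear form and $v\ne 0$ satisfies $f(v)=0$, then $u\mapsto u+f(u)v$ fixes the four points of $\ker f$ and is a double transposition on the others.

\begin{lemma}\label{lem:prim}
If $X\le S_N$ is primitive, $N\ge 9$ and $X\not\supseteq A_N$, then $b(S_N:X)\le B(N)-1$.
\end{lemma}

\begin{proof}
Let $E$ be the edge set of a forest as in Lemma~\ref{lem:forest}(b) on $N-4\ge 5$ of the points. By Lemmas~\ref{lem:mindeg}, \ref{lem:commute} and~\ref{lem:forest}(a), an element of $X\cap\bigcap_{e\in E}X^{\tau_e}$ fixes these $N-4$ points, so it is trivial by Lemma~\ref{lem:mindeg}. Hence $b(S_N:X)\le 1+\lceil 2(N-4)/3\rceil=1+(B(N)-2)$.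
\end{proof}

Degrees $6$, $7$, $8$ remain, and we treat them from the list of primitive groups \cite[Appendix B]{DM}. Up to conjugacy in $S_N$, a primitive group of degree $N$ not containing $A_N$ lies in $PGL(2,5)$ if $N=6$, in $AGL(1,7)$ or $PSL(3,2)$ if $N=7$, and in $AGL(3,2)$ or $PGL(2,7)$ if $N=8$. Here $AGL(1,7)$ consists of the $42$ maps $x\mapsto \alpha x+\beta$ of $\mathbb F_7$ with $\alpha\ne0$. The group $PGL(2,q)$ acts on the $q+1$ points of the projective line \emph{sharply $3$-transitively}: exactly one element maps a given ordered triple of distinct points to another, so the order is $(q+1)q(q-1)$ and a nonidentity element fixes at most two points. The group $PSL(3,2)=GL_3(2)$ is simple of order $168$ and acts on the Fano plane; it is the full group of permutations preserving the set of lines, because such a permutation respects $u+v$ and is therefore linear. We also use that $S_5$ has $24/4=6$ subgroups of order $5$, so that the normalizer of each has order $20$.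

Degree $6$ arises only for a subgroup of $S_7$ fixing a point. There we must conjugate in $S_7$ rather than in $S_6$, because $b(S_6:PGL(2,5))=5$ (Section~\ref{sec:smalln}) exceeds $B(7)=4$.

\begin{lemma}\label{lem:smalldeg}
Let $X$ be a primitive group of degree $N$ with $X\not\supseteq A_N$. If $N=7$, then $b(S_7:X)\le 4$. If $N=8$, then $b(S_8:X)\le 5$. If $N=6$ and $X$ is regarded as a subgroup of $S_7$ fixing the point $7$, then $b(S_7:X)\le 4$.
\end{lemma}

\begin{proof}
It suffices to treat the five groups listed above; we use Lemma~\ref{lem:descent} throughout.

\emph{$AGL(1,7)$.} Here $b\le 1+\lambda(42)=4$.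

\emph{$X=PSL(3,2)$.} Identify $\mathbb F_2^3$ with the field $\mathbb F_8$, choose $\alpha$ with $\alpha^3=\alpha+1$, and label $\alpha^i$ by $i\in\mathbb Z_7$. Since $\alpha^i+\alpha^{i+1}+\alpha^{i+3}=0$, the set of lines is $\mathcal P=\{\{i,i+1,i+3\}:i\in\mathbb Z_7\}$. Let $g:x\mapsto -x$, so that $X^g$ is the stabilizer of $g\mathcal P$. The map $x\mapsto x+1$ preserves $\mathcal P$, and so does $x\mapsto 2x$, because $2\{0,1,3\}=\{6,0,2\}\in\mathcal P$ and doubling carries translates to translates. These two maps generate a group of order $21$ that is normalized by $g$, so it preserves $g\mathcal P$ as well and lies in $X\cap X^g$. The triple $g\{0,1,3\}=\{0,4,6\}$ is not in $\mathcal P$ (the line through $0$ and $4$ is $\{4,5,0\}$). Triples that are not lines are bases of $\mathbb F_2^3$; there are $35-7=28$ of them, and $X$ permutes them transitively. So $X$ does not preserve the $7$-element set $g\mathcal P$, and $X\cap X^g$ is a proper subgroup of $X$ of order $21$, $42$ or $84$. A subgroup of index $4$ or $2$ would give a nontrivial, hence injective, homomorphism from the simple group $X$ to $S_4$, which is impossible as $168>24$. So $|X\cap X^g|=21$ and $b\le 2+\lambda(21)=4$.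

\emph{$AGL(3,2)$.} Under the isomorphism $A_8\cong GL_4(2)$, the subgroups $AGL(3,2)$ of $A_8$ are the stabilizers of the nonzero vectors of $\mathbb F_2^4$ or of the hyperplanes \cite{ATLAS}. Over $\mathbb F_2$ a hyperplane is the kernel of a unique nonzero linear form. Stabilizers of the same kind are conjugate, and the four belonging to a basis, respectively to a basis of the dual space, intersect trivially. So $b\le 4$.

\emph{$Y=PGL(2,7)$.} Nonidentity elements move at least $6$ of the $8$ points, so by Lemma~\ref{lem:commute} the group $Y\cap Y^{(1\,2)}$ preserves $\{1,2\}$. As $Y$ has order $336$ and is transitive on the $28$ pairs, the stabilizer of $\{1,2\}$ has order $12$. So $b\le 2+\lambda(12)=5$.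

\emph{$H=PGL(2,5)$ on $\{1,\dots,6\}$, fixing $7$.} Let $A$ be the stabilizer of $6$ in $H$. It has order $20$, and its nonidentity elements fix at most one point of $\{1,\dots,5\}$, so $\tau=(1\,2)\notin A$. By Sylow's theorem $A$ has a unique subgroup $Q$ of order $5$, so $A\le N_{S_5}(Q)$, with equality by orders. If $5$ divided $|A\cap A^\tau|$, then $Q=Q^\tau$ and $\tau\in N_{S_5}(Q)=A$. So $|A\cap A^\tau|$ divides $4$. Let $g=(6\,7)\tau$. An element of $H\cap H^g$ fixes $7$ and $g(7)=6$. The stabilizer of $6$ in $H$ is $A$, and the stabilizer of $7=g(6)$ in $H^g$ is $A^g$, which equals $A^\tau$ because $A^\tau$ fixes $6$ and $7$. Hence $H\cap H^g\le A\cap A^\tau$ and $b\le 2+\lambda(4)=4$.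
\end{proof}

\section{The gap below $n-1$}\label{sec:gapproof}

\begin{lemma}\label{lem:cases}
Let $n\ge 5$ and $H\le S_n$ with $H\notin\mathcal L_n$. Then $H$ is core-free, and one of the following holds.
\begin{enumerate}
\item[(i)] $H$ preserves a set of size $k$ with $2\le k\le n/2$.
\item[(ii)] $H$ is transitive on $[n]$ and $H\not\supseteq A_n$.
\item[(iii)] $H$ fixes a point $i$, is transitive on $[n]\setminus\{i\}$, and $H\not\supseteq A^{(i)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The only subgroups containing $A_n$ are $A_n$ and $S_n$, so $H\not\supseteq A_n$ and $H$ is core-free. Suppose (i) fails and $H$ is intransitive. Complements of invariant sets are invariant, so every proper nonempty invariant set has size $1$ or $n-1$. Two fixed points would form an invariant $2$-set, so $H$ has an orbit of size $n-1$ and one fixed point $i$. If $H\supseteq A^{(i)}$, then $H\in\{A^{(i)},S^{(i)}\}\subseteq\mathcal L_n$.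
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rest}]
First note that
\begin{equation}\label{eq:half}
\lceil n/2\rceil\le\lfloor n/2\rfloor+1\le B(n)\qquad(n\ge 7).
\end{equation}
For $n=7,8,9$ the second inequality reads $4\le 4$, $5\le 5$, $5\le 6$, and for $n\ge 10$ we have $n/2+1\le 2(n-1)/3$, which is equivalent to $3n+6\le 4n-4$.

In case (i) of Lemma~\ref{lem:cases}, apply \eqref{eq:sep} with Lemma~\ref{lem:pairs} if $k=2$, and with Lemma~\ref{lem:ksets} and \eqref{eq:half} if $k\ge 3$.

In cases (ii) and (iii), $H$ is a transitive group on $N\in\{n,n-1\}$ points that does not contain $A_N$ and fixes the remaining point, if there is one. Here $N\ge 6$, and conjugating inside $S_N$ gives $b(S_n:H)\le b(S_N:H)$. If $H$ is imprimitive on the $N$ points, it lies in the stabilizer of a partition, and Lemma~\ref{lem:imprim} and \eqref{eq:half} give $b(S_n:H)\le\lfloor N/2\rfloor+1\le B(n)$. Let $H$ be primitive on the $N$ points. If $N\ge 9$, which is automatic for $n\ge 10$, Lemma~\ref{lem:prim} gives $b(S_n:H)\le B(N)-1<B(n)$. Otherwise we use Lemma~\ref{lem:smalldeg}. If $N=8$, then $n\in\{8,9\}$ and $b(S_n:H)\le 5=B(8)\le B(n)$. If $N=7$, then $n\in\{7,8\}$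 and $b(S_n:H)\le 4=B(7)\le B(n)$. If $N=6$, then $n=7$ and $b(S_7:H)\le 4=B(7)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
The graphs $K_n$ and $L(K_n)$ have automorphism group $S_n$ and fixing numbers $n-1$ and $B(n)$ (Lemma~\ref{lem:pairs}). Let $\operatorname{Aut}(G)=S_n$. If all vertex stabilizers lie in $\mathcal L_n$, then $\operatorname{fix}(G)=n-1$ by Proposition~\ref{prop:large}. Otherwise $1\le\operatorname{fix}(G)\le B(n)$ by Lemma~\ref{lem:basic}(c) and Proposition~\ref{prop:rest}. The number of integers strictly between $B(n)$ and $n-1$ is $n-2-B(n)=\lfloor (n-1)/3\rfloor-1$, which is at least $1$ for $n\ge 7$ and tends to infinity with $n$.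
\end{proof}

\section{Symmetric groups of degree at most $8$}\label{sec:smalln}

\begin{proof}[Proof of Theorem~\ref{thm:small}(b)]
By Theorem~\ref{thm:gap}, $\operatorname{fix}(S_n)$ is not of the form $\{1,\dots,k\}$ for $n\ge 7$. For $n=7$ the values $6$ and $B(7)=4$ occur and $5$ does not; part (a) gives $3=\lceil 6/2\rceil$, $2=\lceil 6/3\rceil$ and $1$. For $n=8$ the values $7$ and $B(8)=5$ occur and $6$ does not; part (a) gives $4=\lceil 7/2\rceil$, $3=\lceil 5/2\rceil$, $2=\lceil 7/4\rceil$ and $1$.

Let $2\le n\le 6$. The value $n-1$ occurs for $K_n$. For $n\le 4$ part (a) then gives all smaller values. For $n=5$ we have $4$, $B(5)=3$ from $L(K_5)$, $2=\lceil 4/2\rceil$ and $1$. For $n=6$ we have $5$, $B(6)=4$ from $L(K_6)$, $3=\lceil 5/2\rceil$, $2=\lceil 5/3\rceil$ and $1$. It remains to show that $\operatorname{fix}(G)\le n-1$ whenever $\operatorname{Aut}(G)=S_n$.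

For $n=2,3$ this is Lemma~\ref{lem:basic}(b), since $\lambda(2)=1$ and $\lambda(6)=2$.

For $n=4$ the same lemma gives $\operatorname{fix}(G)\le\lambda(24)=4$. Suppose equality holds. Then for every ordering of a minimum fixing set all four steps of the chain have prime index. Each vertex of the set can be put first, so its stabilizer has index $2$ or $3$ in $S_4$ and is $A_4$ or a Sylow $2$-subgroup. All these groups contain the Klein four-group, which is a normal $2$-subgroup of $S_4$ inside $A_4$. So their intersection is not trivial, a contradiction.

Let $n\in\{5,6\}$. By Proposition~\ref{prop:large} and Lemma~\ref{lem:basic}(c) it suffices to show $b(S_n:H)\le n-1$ for $H\notin\mathcal L_n$. We go through the cases of Lemma~\ref{lem:cases}. In case (i), \eqref{eq:sep} gives $b(S_n:H)\le B(n)=n-2$ for $k=2$ by Lemma~\ref{lem:pairs}, and $b(S_6:H)\le 3$ for $k=3$ by Lemma~\ref{lem:ksets}.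

Suppose $H$ is transitive on $5$ points, fixes any other point, and does not contain $A_5$; this is case (ii) for $n=5$ and case (iii) for $n=6$. The number of subgroups of order $5$ in $H$ is $1$ or $6$ by Sylow's theorem. If it were $6$, then $H$ would contain all $5$-cycles, which generate a nontrivial normal subgroup of $S_5$, so $H\supseteq A_5$. Hence $H$ normalizes a subgroup of order $5$, its order divides $20$, and $b(S_n:H)\le 1+\lambda(20)=4$ by Lemma~\ref{lem:descent}.

In case (iii) for $n=5$, the order of $H$ is a multiple of $4$ dividing $24$, and it is not $12$ or $24$ because $H\not\supseteq A_4$ and $A_4$ is the only subgroup of index $2$ in $S_4$. So $|H|\in\{4,8\}$ and $b(S_5:H)\le 1+3=4$.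

In case (ii) for $n=6$, an imprimitive $H$ has $b(S_6:H)\le 4$ by Lemma~\ref{lem:imprim}. A primitive $H$ lies in a conjugate of $M=PGL(2,5)$, which is core-free of order $120$ and index $6$. The action of $S_6$ on the six cosets of $M$ is faithful, so it is an isomorphism onto the symmetric group on the cosets, under which the conjugates of $M$ become the point stabilizers. Hence $b(S_6:M)=5$ and $b(S_6:H)\le 5$.
\end{proof}

\section{Fixing numbers of linear size}\label{sec:sparse}

The bounds of order $n/2$ found so far isolate the top of $\operatorname{fix}(S_n)$ but say nothing about the range $[\varepsilon n,n/2]$. If $\operatorname{fix}(G)\ge\varepsilon n$, then by Lemma~\ref{lem:basic}(c) every core-free vertex stabilizer has base size at least $\varepsilon n$. We sharpen the earlier estimates to show that such a subgroup contains the alternating group on all but a bounded number of points. There are boundedly many such subgroups up to conjugacy, and Lemma~\ref{lem:basic}(a) then bounds the number of possible values.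

\begin{lemma}\label{lem:logsep}
For $1\le k\le n/2$ the set $[n]$ has a separating family of at most $\lceil n/k\rceil(1+\lceil\log_2k\rceil)$ sets of size $k$. If $1\le K\le k$, this number is at most $2n(2+\log_2K)/K$.
\end{lemma}

\begin{proof}
Cover $[n]$ by $\lceil n/k\rceil$ sets of size $k$. Each class of points not separated by them lies in one of the sets, so it has at most $k$ points. Give each point a binary word of length $\lceil\log_2k\rceil$, with different words for different points of a class. For each position $j$, either the set of points with $j$th bit $1$ or its complement has size at least $n/2\ge k$, so it is a union of at most $\lceil n/k\rceil$ sets of size $k$. Add these sets to the family. If two points differ in the $j$th bit, one lies in an added set and the other lies in none of those added for $j$. So the family is separating and has the stated size.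

For the estimate, $\lceil n/k\rceil\le 2n/k$ and $1+\lceil\log_2k\rceil\le 2+\log_2k$. The function $(2+\log_2x)/x$ is decreasing for $x\ge 1$, since its derivative has the sign of $1/\ln 2-2-\log_2x<0$.
\end{proof}

For primitive groups we quote the theorem of Burness, Guralnick and Saxl \cite{BGS}: if $N>12$ and $\Gamma\in\{S_N,A_N\}$ acts primitively with a point stabilizer that does not contain $A_N$ and is primitive on $[N]$, then the base size is $2$. Recall that the action of a group on the cosets of a subgroup is primitive exactly when the subgroup is maximal.

For imprimitive groups a transposition disturbs only two blocks, which is why Lemma~\ref{lem:imprim} needed about $N/2$ of them. We now conjugate by permutations that shift whole columns of the array cyclically and so disturb all blocks at once. Shifting one column at a time costs $a$ conjugates. Shifting many columns at a time costs only $O(\log N)$ conjugates, but requires the blocks to be fixed first, at a cost of about $m$. One of $a$ and $m$ is at most $\sqrt N$.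

\begin{lemma}\label{lem:sqrt}
If $X\le S_N$ is transitive, $X\not\supseteq A_N$ and $N>12$, then $b(S_N:X)\le\sqrt N+4\log_2N+9$.
\end{lemma}

\begin{proof}
\emph{$X$ primitive.} Let $M\ge X$ be maximal among the subgroups of $S_N$ not containing $A_N$; it is primitive. If $M$ is not maximal in $S_N$, it lies properly in a proper subgroup of $S_N$, which contains $A_N$ by the choice of $M$ and so equals $A_N$; then $M$ is maximal in $A_N$, again by the choice of $M$. In either case \cite{BGS} gives a conjugate of $M$ meeting $M$ trivially, so $b(S_N:X)\le 2$.

\emph{$X$ imprimitive.} We may take $X=\operatorname{Stab}(P)$ in the notation of Section~\ref{sec:imprimitive}. For $a=2$ use Lemma~\ref{lem:imprim}. Let $a\ge 3$, read row indices modulo $m$, and for $1\le s\le a$ let $g_s$ be the cycle $x_{1,s}\mapsto x_{2,s}\mapsto\dots\mapsto x_{m,s}\mapsto x_{1,s}$.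

($\alpha$) \emph{$b(S_N:X)\le a+1+\log_2N$.} Let $h\in X\cap\bigcap_{s=1}^aX^{g_s}$ and $hB_i=B_{\sigma(i)}$. The block $g_sB_l=(B_l\setminus\{x_{l,s}\})\cup\{x_{l+1,s}\}$ meets $B_l$ in $a-1\ge 2$ points, meets $B_{l+1}$ in the single point $x_{l+1,s}$, and misses all other blocks of $P$. Now $hg_sB_i$ is a block of $g_sP$ meeting $B_{\sigma(i)}$ in $a-1$ points, so $hg_sB_i=g_sB_{\sigma(i)}$. Therefore
\[
h\{x_{i+1,s}\}=h(B_{i+1}\cap g_sB_i)=B_{\sigma(i+1)}\cap g_sB_{\sigma(i)} .
\]
The right side is a single point, which forces $\sigma(i+1)=\sigma(i)+1$ and $hx_{i+1,s}=x_{\sigma(i+1),s}$. So $h$ is determined by $\sigma(1)$, the intersection of these $a+1$ conjugates has order at most $m\le N$, and Lemma~\ref{lem:descent} applies.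

($\beta$) \emph{$b(S_N:X)\le m+9+4\log_2N$.} By Lemma~\ref{lem:swap}(b), at most $m+1$ conjugates of $X$ intersect in a group that maps every block to itself. Let $y=\lfloor (a-1)/2\rfloor$; then $1\le y<a/2$, and $a\le 4y$ (for $a=3$ directly, and for $a\ge 4$ because $4y\ge 2a-4\ge a$). For a $y$-subset $Z\subseteq[a]$ let $g=\prod_{s\in Z}g_s$ and $Y_i=\{x_{i,s}:s\in Z\}$, so that $gB_i=(B_i\setminus Y_i)\cup Y_{i+1}$. Let $h$ map every $B_i$ to itself and preserve $gP$. Since $|B_i\cap gB_i|=a-y>a/2$, the block $gB_i$ is the only block of $gP$ containing more than half of $B_i$. So $h$ preserves $gB_i$, and hence $Y_i=B_i\setminus gB_i$. If $Z$ runs through a separating family of $y$-subsets of $[a]$, then $h$ preserves each member of a separating family in every $B_i$, so $h=1$. By Lemma~\ref{lem:logsep}, at most $\lceil a/y\rceil(1+\lceil\log_2y\rceil)\le 4(2+\log_2N)$ sets $Z$ are needed. The total is at most $m+1+8+4\log_2N$.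

Use ($\alpha$) if $a\le\sqrt N$, and ($\beta$) otherwise, when $m=N/a<\sqrt N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sparse}]
By Theorems~\ref{thm:gap} and~\ref{thm:small}(b), $\operatorname{fix}(S_n)\subseteq\{1,\dots,n-1\}$ with maximum $n-1$. Fix $\varepsilon$ and an integer $K\ge 1$ with $2(2+\log_2K)/K<\varepsilon$. Choose $n_0$ so that all $n\ge n_0$ satisfy $n\ge 3K$, $n-K\ge 12$ and $2(\sqrt n+4\log_2n+9)<\varepsilon n$. Let $n\ge n_0$, $\operatorname{Aut}(G)=S_n$ and $\operatorname{fix}(G)\ge\varepsilon n$, and let $H$ be a core-free vertex stabilizer. Then $b(S_n:H)\ge\varepsilon n$ by Lemma~\ref{lem:basic}(c). For $\Delta\subseteq[n]$ write $\Delta^c=[n]\setminus\Delta$, and regard $\operatorname{Sym}(\Delta)$ and $\operatorname{Alt}(\Delta)$ as subgroups of $S_n$ fixing $\Delta^c$ pointwise.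

\emph{$H$ has an orbit $\Delta$ with $|\Delta^c|<K$.} If $H$ had an invariant set with size in $[K,n-K]$, then this set or its complement would have size $k$ with $K\le k\le n/2$, and \eqref{eq:sep} with Lemma~\ref{lem:logsep} would give $b(S_n:H)<\varepsilon n$. So every orbit has size below $K$ or above $n-K$. If all orbits had size below $K$, adding them one at a time until the total first reaches $K$ would give an invariant set with size in $[K,2K)\subseteq[K,n-K]$. Put $N=|\Delta|>n-K\ge 12$ and $j=n-N<K$, and let $X\le\operatorname{Sym}(\Delta)$ be the group induced by $H$ on $\Delta$.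

\emph{$X\supseteq\operatorname{Alt}(\Delta)$.} Suppose not. We have $H\le X\times\operatorname{Sym}(\Delta^c)$. By Lemma~\ref{lem:sqrt}, at most $r=\sqrt n+4\log_2n+9$ conjugates of $X$ by elements of $\operatorname{Sym}(\Delta)$ intersect trivially, so the corresponding conjugates of $H$ intersect in a group $D\le\operatorname{Sym}(\Delta^c)$. As $2j\le n$, there is $w\in S_n$ with $w\Delta^c\cap\Delta^c=\emptyset$. Then $D^w\le\operatorname{Sym}(w\Delta^c)$ and $D\cap D^w=1$, so $b(S_n:H)\le 2r<\varepsilon n$, a contradiction.

\emph{$H\supseteq\operatorname{Alt}(\Delta)$.} Let $M=H\cap\operatorname{Sym}(\Delta)$ be the kernel of the action of $H$ on $\Delta^c$. It is normal of index at most $j!$ in $H$, and it equals its own image under the surjection $H\to X$, so it is normal of index at most $j!\le K!$ in $X$. Hence $M\cap\operatorname{Alt}(\Delta)$ is normal of index at most $K!$ in $\operatorname{Alt}(\Delta)$. Since $N>2K$ we have $K!\le (N-1)!<N!/2$, so this subgroup is nontrivial, and $M\supseteq\operatorname{Alt}(\Delta)$ because $\operatorname{Alt}(\Delta)$ is simple.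

Thus every vertex stabilizer $H$ of $G$ satisfies
\[
\operatorname{Alt}(\Delta)\le H\le\operatorname{Sym}(\Delta)\times\operatorname{Sym}(\Delta^c)\quad\text{for some }\Delta\text{ with }j=|\Delta^c|<K;
\]
the stabilizers that are not core-free contain $A_n$ and fall under $j=0$. After conjugation $\Delta^c=[j]$, and then $H$ is determined by its image in the quotient of $\operatorname{Sym}(\Delta)\times\operatorname{Sym}(\Delta^c)$ by $\operatorname{Alt}(\Delta)$, which is $C_2\times S_j$. A group of order $2\cdot j!$ has at most $2^{2\cdot j!}$ subgroups. So there are at most $C_1=\sum_{0\le j<K}2^{2\cdot j!}$ conjugacy classes of such subgroups $H$, a bound independent of $n$. By Lemma~\ref{lem:basic}(a), at most $2^{C_1}$ values $\ge\varepsilon n$ occur in $\operatorname{fix}(S_n)$. For $n<n_0$ we have $|\operatorname{fix}(S_n)|\le n-1<n_0$. So $C(\varepsilon)=\max(2^{C_1},n_0)$ has the required property. Finally $|\operatorname{fix}(S_n)|\le\varepsilon n+C(\varepsilon)$ for every $\varepsilon$, that is, $|\operatorname{fix}(S_n)|=o(n)$.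
\end{proof}

\begin{thebibliography}{9}

\bibitem{ATLAS} ATLAS, description of $A_8\cong GL_4(2)$.

\bibitem{BGS} Burness, Guralnick and Saxl, \emph{On base sizes for symmetric groups}, Bull. LMS 43 (2011).

\bibitem{DM} Dixon and Mortimer, \emph{Permutation Groups}.

\bibitem{GL} Courtney R. Gibbons and Joshua D. Laison, \emph{Fixing Numbers of Graphs and Groups}, arXiv:1807.04372 (2018).

\bibitem{Wh} Whitney, 1932.

\bibitem{W} Wielandt, \emph{Finite Permutation Groups}.

\end{thebibliography}
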